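# Howe–Moore groups on trees that are not 2-transitive on the boundary

## 1. Trees, local actions, boundary

Throughout, $T$ is a locally finite tree in which every vertex has degree at least $3$, and $T_d$ is the $d$-regular tree, $d\ge 3$. The group $\mathrm{Aut}(T)$ carries the topology in which the pointwise fixators of finite subtrees form a basis of neighborhoods of the identity. If $G\le \mathrm{Aut}(T)$ is closed, its vertex stabilizers are compact and open, because $T$ is locally finite. In general, a locally compact group acts *continuously* on $T$ if its vertex stabilizers are open, and such an action is *proper* if they are also compact.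

**Definition (type-preserving).** The vertices of $T$ split into two classes according to the parity of the distance to a base vertex. An action is *type-preserving* if it preserves each class.

A type-preserving group cannot flip an edge, so the stabilizer $G_e$ of an edge $e=\{v,w\}$ fixes both ends: $G_e=G_v\cap G_w$. For example, an automorphism that fixes a vertex is type-preserving, and a translation of length $1$ along a line is not.

**Definition (minimal).** The action is *minimal* if no proper non-empty subtree is invariant. For example, $\mathrm{Aut}(T_d)$ acts minimally; the stabilizer of a vertex does not, since that vertex is an invariant subtree.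

**Definition (local action, primitive, regular).** Let $E(x)$ be the set of edges at the vertex $x$. The *local action* of $G$ at $x$ is the image of $G_x$ in $\mathrm{Sym}(E(x))$. A permutation group is *primitive* if it is transitive and its point stabilizers are maximal proper subgroups. It is *regular* if it is transitive and its point stabilizers are trivial.

For example, let $D_n$ be the dihedral group of order $2n$ acting on the $n$ vertices of a regular $n$-gon. For a prime $p\ge 3$ the group $D_p$ is primitive, because its point stabilizers have prime index $p$, and not regular, because they have order $2$. The group $D_4$ is transitive but not primitive: the stabilizer of a vertex of the square has order $2$ and lies in the stabilizer of a diagonal, of order $4$. The cyclic group $\mathbb Z/5$ on $5$ points is primitive and regular.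

**Definition (boundary, 2-transitive).** The boundary $\partial T$ is the set of ends of $T$. Two distinct ends are joined by a unique bi-infinite geodesic. A group acts *$2$-transitively* on a set if it is transitive on ordered pairs of distinct elements. For example, $\mathrm{Aut}(T_d)$ is $2$-transitive on $\partial T_d$: any two oriented bi-infinite geodesics of $T_d$ can be matched by an automorphism, extending the map branch by branch.

## 2. Edge-independence and the groups $U(F)$

For a subset $Y$ of $T$ let $G_{(Y)}$ be its pointwise fixator. For an edge $e$, the two *half-trees* $h,h'$ of $e$ are the components of $T$ minus the open edge $e$.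

**Definition (edge-independent).** $G$ is *edge-independent* if $G_e=G_{(h)}G_{(h')}$ for every edge $e$ with half-trees $h,h'$.

An element of $G_{(h)}$ fixes the end of $e$ in $h$ and all other edges at that end, hence also $e$; so $G_{(h)}\subset G_e$. Elements of $G_{(h)}$ move only points of $h'$, and elements of $G_{(h')}$ only points of $h$. Therefore the two subgroups commute with each other. Edge-independence is Tits' property (P) for paths of length one. The full property (P) says the following. Let $L$ be a finite or infinite geodesic path, and for a vertex $x$ of $L$ let $T_x$ be the branch of vertices whose projection to $L$ is $x$. Then for every family $(g^{(x)})_{x\in L}$ in $G_{(L)}$, the automorphism that acts as $g^{(x)}$ on each $T_x$ belongs to $G$.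

For example, the type-preserving subgroup of $\mathrm{Aut}(T)$ is edge-independent: if $g$ fixes $e$, let it act on one half-tree only. For a non-example, code the vertices of $T_3$ by words in the colors $1,2,3$ with distinct consecutive letters, the empty word being $v$, and let $\mathrm{Sym}(3)$ act letter by letter. The stabilizer of the edge from $v$ to the word $1$ is $\{1,(2\,3)\}$. The element $(2\,3)$ swaps the words $2,3$ on one side and the words $12,13$ on the other. So both fixators of half-trees are trivial while $G_e$ is not.

**Definition (Burger–Mozes group).** Let $i:E(T_d)\to\{1,\dots,d\}$ restrict to a bijection $i_v:E(v)\to\{1,\dots,d\}$ for every vertex $v$. For $g\in\mathrm{Aut}(T_d)$ put $\sigma(g,v)=i_{gv}\circ g\circ i_v^{-1}\in \mathrm{Sym}(d)$. For $F\le \mathrm{Sym}(d)$,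
$$U(F)=\{g\in \mathrm{Aut}(T_d):\ \sigma(g,v)\in F\ \text{for all vertices } v\}.$$
The cocycle rule $\sigma(gh,v)=\sigma(g,hv)\sigma(h,v)$ shows that this is a group, and it is closed because the condition is imposed vertex by vertex. $U(F)^+$ is the subgroup of $U(F)$ generated by the stabilizers of edges (fixing both ends).

For example, $U(\mathrm{Sym}(d))=\mathrm{Aut}(T_d)$. At the other extreme, $U(1)$ is the group of color-preserving automorphisms; such an automorphism is determined by the image of one vertex, so $U(1)^+$ is trivial.

## 3. Matrix coefficients and the Howe–Moore property

All representations $\pi$ are strongly continuous and unitary; I write $g\xi$ for $\pi(g)\xi$ and $\mathcal H^K$ for the vectors fixed by $K$.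

**Definition (Howe–Moore).** A locally compact group $G$ has the *Howe–Moore property* if for every unitary representation on a Hilbert space $\mathcal H$ without non-zero invariant vectors, and all $\xi,\eta\in\mathcal H$, the function $g\mapsto\langle g\xi,\eta\rangle$ is in $C_0(G)$, that is, $\{g:|\langle g\xi,\eta\rangle|\ge\varepsilon\}$ is compact for every $\varepsilon>0$.

For example, a compact group has the property trivially. The group $\mathbb Z$ does not: in the character $n\mapsto e^{in}$ there is no non-zero invariant vector, while the coefficients have constant modulus.

Three standard facts will be used.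

1. For a compact subgroup $K$, let $P_K$ be the projection onto $\mathcal H^K$; it is averaging over $K$. Then $\|P_K\xi-\xi\|\le\sup_{k\in K}\|k\xi-\xi\|$ and $gP_Kg^{-1}=P_{gKg^{-1}}$. Also $P_Kk=kP_K=P_K$ for $k\in K$, and $P_KP_{K'}=P_{K'}P_K=P_K$ if $K'\subset K$. If $K$ and $K'$ commute elementwise, then $K'$ preserves $\mathcal H^K$, so $P_K$ commutes with $K'$ and hence with $P_{K'}$. The product $P_KP_{K'}$ is then the projection onto $\mathcal H^K\cap\mathcal H^{K'}$, the fixed space of $\langle K,K'\rangle$.
2. A unitary representation of a finite group is an orthogonal direct sum of finite-dimensional irreducible ones, of finitely many isomorphism types.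
3. If a compact group $K$ acts on a tree with open vertex stabilizers, its orbits are finite. If it also preserves the types of vertices, it fixes a vertex: an orbit spans a finite invariant subtree; strip all leaves repeatedly until a vertex or an edge remains; in the latter case both ends are fixed.

## 4. Howe–Moore against 2-transitivity on $\partial T_d$

Here is the question, posed in Corina Ciobotaru, "Parabolically induced unitary representations of the universal group U(F)^+ are C_0", arXiv:1409.2245 (2014). The background, which we quote and do not use, is that closed, topologically simple subgroups of $\mathrm{Aut}(T)$ that act $2$-transitively on $\partial T$ have the Howe–Moore property, where $T$ is bi-regular with valence $\ge3$ at every vertex. Is there a converse?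

**Question.** Let $G$ be a locally compact, non-compact, topologically simple group acting continuously and properly by type-preserving automorphisms on $T_d$, and assume the action is minimal. If $G$ has the Howe–Moore property, does $G$ act $2$-transitively on $\partial T_d$?

The answer is no. For $d=5$ the group $U(D_5)^+$ is a counterexample, and so is $U(D_p)^+$ on $T_p$ for every prime $p\ge5$. Here are the three theorems we prove.

**Theorem 1.** Let $G\le\mathrm{Aut}(T)$ be closed, type-preserving, edge-transitive and edge-independent, with primitive non-regular local action at every vertex. Then $G$ has the Howe–Moore property.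

**Theorem 2.** Let $d\ge3$ and let $F\le\mathrm{Sym}(d)$ be primitive, non-regular and not $2$-transitive. Then the type-preserving subgroup $G$ of $U(F)$, which equals $U(F)^+$, is a non-compact, locally compact, simple group acting continuously, properly, minimally and type-preservingly on $T_d$. It has the Howe–Moore property and is not $2$-transitive on $\partial T_d$.

**Theorem 3.** Let $G$ be a non-compact locally compact group acting continuously, properly, minimally and type-preservingly on $T$.

(a) If every proper open subgroup of $G$ is compact (in particular if $G$ has the Howe–Moore property), then $G$ is edge-transitive and the local action at every vertex is primitive and non-regular.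

(b) If moreover $G\le\mathrm{Aut}(T)$ is closed and edge-independent, the following are equivalent: (i) $G$ has the Howe–Moore property; (ii) every proper open subgroup of $G$ is compact; (iii) $G$ is edge-transitive with primitive non-regular local actions.

In particular, if $F\le \mathrm{Sym}(d)$, $d\ge3$, is transitive and generated by its point stabilizers, then $U(F)^+$ has the Howe–Moore property if and only if $F$ is primitive.

## 5. Open subgroups, and the smallest degrees by hand

What does Howe–Moore forbid? The cheapest representations of $G$ are the spaces $\ell^2(G/O)$ for open subgroups $O$.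

**Proposition 1.** Let $G$ be non-compact with the Howe–Moore property. Then every proper open subgroup $O$ of $G$ is compact.

*Proof.* Since $O$ is open, $\ell^2(G/O)$ is a continuous representation, and an invariant function on $G/O$ is constant. If $[G:O]=\infty$, no non-zero constant is square summable, so there are no non-zero invariant vectors. The coefficient $\langle g\delta_O,\delta_O\rangle=1_O(g)$ must be in $C_0(G)$, so $O$ is compact. If $1<[G:O]=n<\infty$, consider $\ell^2(G/O)\ominus\mathbb C$, which has no non-zero invariant vectors, and $\xi=\delta_O-\frac1n$. Then $\langle g\xi,\xi\rangle=1_O(g)-\frac2n+\frac1n=1_O(g)-\frac1n$, whose modulus is at least $\frac1n$ everywhere. As $G$ is not compact this is not in $C_0(G)$, a contradiction. $\square$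

Let us try $F=\mathbb Z/3$ on $T_3$, with $G$ the type-preserving subgroup of $U(F)$. If $g\in G$ fixes an edge $\{v,w\}$, then $\sigma(g,v)$ fixes a color, hence is trivial; so $g$ fixes all edges at $v$, and, continuing, $g=1$. Thus edge stabilizers are trivial and $U(F)^+=1$. A regular $F$ yields nothing.

In the family $U(F)$ we look for an $F$ that is primitive and non-regular but not $2$-transitive. For $d=3$ the transitive groups are $\mathbb Z/3$, which is regular, and $\mathrm{Sym}(3)$, which is $2$-transitive. For $d=4$ a transitive group has order $4$, $8$, $12$ or $24$. Those of order $4$ are regular, those of order $8$ are copies of $D_4$, which is not primitive, and $A_4$ and $\mathrm{Sym}(4)$ are $2$-transitive. So degrees $3$ and $4$ give no candidate. In degree $5$ the group $D_5$ is primitive and non-regular, and it is not $2$-transitive, since its order $10$ is smaller than the number $20$ of ordered pairs. The same count, $2p<p(p-1)$, works for $D_p$ with $p\ge5$ prime.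

## 6. Two lemmas on edge-transitive actions

**Lemma 1 (alternating words).** Let a group $H$ act without inversions on a tree, let $e=\{v,w\}$ be an edge, and let $x_1,\dots,x_n$ ($n\ge1$) lie alternately in $H_v\setminus H_e$ and $H_w\setminus H_e$, starting with either. Then $e,\ x_1e,\ x_1x_2e,\dots,\ x_1\cdots x_ne$ are the consecutive edges of a geodesic. Hence $x_1\cdots x_ne\ne e$, and if $n\ge2$, then $x_1\cdots x_ne$ and $e$ have no common vertex. If $a\in H_v\setminus H_e$ and $b\in H_w\setminus H_e$, the edges $(ab)^ke$, $k\ge0$, are pairwise distinct.

*Proof.* Put $f_i=x_1\cdots x_ie$ and let $z_i\in\{v,w\}$ be the vertex for which $x_i\in H_{z_i}$. The edges $e$ and $x_ie$ are distinct and share $z_i$. So $f_{i-1}$ and $f_i$ are distinct and share $y_i=x_1\cdots x_{i-1}z_i=x_1\cdots x_iz_i$. Also $y_{i+1}=x_1\cdots x_iz_{i+1}$, and $z_{i+1}\neq z_i$, so $y_i$ and $y_{i+1}$ are the two ends of $f_i$. The edges are thus traversed without backtracking, and in a tree this is a geodesic. The first two consequences are clear. If $k<l$, then $(ab)^{l-k}e\ne e$ because it is the end of an alternating word of length $2(l-k)$; apply $(ab)^k$. $\square$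

**Lemma 2 (generation).** Let $G$ act type-preservingly on $T$, let $\{v,w\}$ be an edge, and suppose $G_v$ is transitive on $E(v)$ and $G_w$ on $E(w)$. Then $G$ is edge-transitive and $G=\langle G_v,G_w\rangle$.

*Proof.* Let $H=\langle G_v,G_w\rangle$ and $e=\{v,w\}$. All edges at $v$ and at $w$ are in $He$. Hence all edges adjacent to an edge of $He$ are in $He$, and since $T$ is connected, $He$ is the set of all edges. If $g\in G$, choose $k\in H$ with $ge=ke$; then $k^{-1}g\in G_e\subset H$. $\square$

## 7. The group $U(F)^+$: simplicity, and two geodesics that cannot be exchanged

Let $F$ be as in Theorem 2 and let $G$ be the type-preserving subgroup of $U(F)$. It is closed in $\mathrm{Aut}(T_d)$, so it is locally compact and acts continuously and properly. Here is everything in Theorem 2 except the Howe–Moore property. I note at each step what is used about $F$, because Theorem 3 needs this later.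

**Step 1: the local action is $F$.** This step transfers properties of $F$ to $G$. Fix a vertex $v$ and code vertices by the words of colors read along geodesics from $v$, consecutive letters being distinct. For $f\in F$, applying $f$ letterwise is an automorphism fixing $v$. It carries the edge between a word and its extension by $c$, of color $c$, to an edge of color $f(c)$. So all its local permutations equal $f$, and it is in $G_v$. Thus $G_v$ acts on $E(v)\cong\{1,\dots,d\}$ exactly as $F$. If $F$ is transitive, Lemma 2 shows that $G$ is edge-transitive and $G=\langle G_v,G_w\rangle$ for every edge $\{v,w\}$.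

**Step 2: minimality, no fixed end, non-compactness.** This step uses only that $F$ is transitive. An invariant subtree containing an edge is $T_d$ by edge-transitivity. A single vertex $v$ is not invariant, since it is moved by $G_w$ for $w$ adjacent to $v$. If $G$ fixed an end, $G_v$ would fix the edge at $v$ pointing to it, against transitivity on $E(v)$. A compact group with open edge stabilizers has finite orbits on edges, so $G$ is not compact.

**Step 3: property (P).** This step gives edge-independence, and it is the main hypothesis of Tits' theorem below. It uses nothing about $F$. Let $L$ be a path, let $g^{(x)}\in G_{(L)}$ for each vertex $x$ of $L$, and let $g$ act as $g^{(x)}$ on $T_x$; this is an automorphism, since each $g^{(x)}$ fixes $L$ and so preserves $T_x$. Let $y\in T_x$. If $y\ne x$, all neighbors of $y$ are in $T_x$. If $y=x$, the edges at $x$ outside $T_x$ are edges of $L$, fixed by both $g$ and $g^{(x)}$. In both cases $g$ and $g^{(x)}$ agree on $E(y)$, so $\sigma(g,y)=\sigma(g^{(x)},y)\in F$. As $g$ fixes $L$, it is type-preserving, so $g\in G$. For $L=e=\{v,w\}$ and $g\in G_e$, let $g_v$ act as $g$ on $T_v$ and trivially on $T_w$, and $g_w$ the other way round. Then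 $g=g_vg_w$, which is edge-independence.

**Step 4: $F$ is generated by its point stabilizers.** This step prepares $G=U(F)^+$. Let $F^+$ be the subgroup generated by the point stabilizers; it is normal. It contains the maximal subgroup $F_1$, so $F^+=F_1$ or $F^+=F$. In the first case $F_1$ is normal in the transitive group $F$, so all point stabilizers coincide and are trivial, and $F$ is regular, a contradiction. Hence $F^+=F$.

**Step 5: $G=U(F)^+$.** This step uses only that $F$ is transitive with $F^+=F$. For $e\in E(v)$ the group $G_e$ contains the kernel of $G_v\to F$ and maps onto the stabilizer of the color $i(e)$. So the subgroup generated by all $G_e$, $e\in E(v)$, contains the kernel and maps onto $F^+=F$; it is $G_v$. Since $G=\langle G_v,G_w\rangle$, the group $G$ is generated by its edge stabilizers. An element of $U(F)$ fixing both ends of an edge is type-preserving, so $U(F)$ and $G$ have the same edge stabilizers, and $G=U(F)^+$.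

**Step 6: simplicity.** We quote Tits' theorem (*Sur le groupe des automorphismes d'un arbre*, 1970, Théorème 4.5): if a group acting on a tree has (P), preserves no proper non-empty subtree and fixes no end, then the subgroup generated by its edge fixators is trivial or simple. By Steps 2, 3 and 5 it applies to $G$, and $G$ itself is the subgroup in question. As $G$ is non-trivial, it is simple, in particular topologically simple.

**Step 7: $G$ is not $2$-transitive on $\partial T_d$.** Since $F$ is not $2$-transitive, there are two distinct $F$-orbits $O\neq O'$ on ordered pairs of distinct colors. Since $F$ is transitive, each color is the first coordinate of some pair in $O$ and the second coordinate of some pair in $O$. So we can extend in both directions and find $(c_n)_{n\in\mathbb Z}$ with $(c_n,c_{n+1})\in O$ for all $n$. Consecutive colors differ, so this is the color sequence of an oriented bi-infinite geodesic $L$. Build $L'$ from $O'$ in the same way. Suppose $g\in G$ maps the initial end of $L$ to that of $L'$ and the final end of $L$ to that of $L'$. Then $g$ maps $L$ to $L'$ preserving orientation. At a vertex $x$ of $L$, the permutation $\sigma(g,x)\in F$ maps the colors of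 the incoming and outgoing edges of $L$, a pair in $O$, to the corresponding pair on $L'$, a pair in $O'$. This is impossible.

For $D_5$ on $\mathbb Z/5$ one can take the color sequence with steps $+1$, namely $0,1,2,3,4,0,\dots$, and the one with steps $+2$.

Theorem 2 now follows as soon as Theorem 1 is proved: $G$ is closed, type-preserving, edge-transitive and edge-independent, with all local actions isomorphic to $F$, primitive and non-regular.

## 8. Reducing matrix coefficients to alternating products

From here to the end of Section 11, $G$ is as in Theorem 1, and $\mathcal H$ is a unitary representation without non-zero invariant vectors. Fix an edge $e=\{v,w\}$ and put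
$$A=G_v,\qquad B=G_w,\qquad C=G_e=A\cap B,\qquad V=\mathcal H^C.$$
These groups are compact and open. By Lemma 2, $\langle A,B\rangle=G$. Hence $\mathcal H^A,\mathcal H^B\subset V$ and
$$\mathcal H^A\cap\mathcal H^B=\mathcal H^G=0.\tag{1}$$
For an edge $f$ let $P_f$ be the projection onto $\mathcal H^{G_f}$, so $gP_fg^{-1}=P_{gf}$; put $P=P_e$. For $s\in(A\cup B)\setminus C$ define the contraction
$$T_s=Ps|_V:V\to V .$$
It depends only on the double coset $CsC$, since $C$ fixes $V$ and $Pc=P$ for $c\in C$. As $A/C\cong E(v)$ and $B/C\cong E(w)$ are finite, there are only finitely many operators $T_s$. An *alternating word* is a sequence $(s_1,\dots,s_n)$ with terms alternately in $A\setminus C$ and $B\setminus C$, starting with either. For $u\in V$ let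
$$\theta_n(u)=\sup\|T_{s_n}\cdots T_{s_1}u\|$$
over all alternating words of length $n$, with $\theta_0(u)=\|u\|$.

**Step 1: good vectors.** We may test the coefficients on vectors fixed by $G_{(S)}$, where $S$ is a finite subtree. Given $\xi$ and $\varepsilon$, strong continuity gives $S$ with $\|g\xi-\xi\|\le\varepsilon$ for $g\in G_{(S)}$, and then the projection of $\xi$ onto $\mathcal H^{G_{(S)}}$ is within $\varepsilon$ of $\xi$. So such vectors are dense, and a change of $\xi,\eta$ by $\varepsilon$ changes $\langle g\xi,\eta\rangle$ by a small amount uniformly in $g$. Enlarging $S$, we take the same $S$ for $\xi$ and $\eta$. For each $M$, the set $\{g:d(S,gS)\le M\}$ is relatively compact: for $x\in S$ the point $gx$ stays in a finite set, so $g$ stays in finitely many cosets of the compact group $G_x$. Therefore it suffices to show that $\langle g\xi,\eta\rangle\to0$ as $m=d(S,gS)\to\infty$.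

**Step 2: the coefficient passes through every edge between $S$ and $gS$.** This is where edge-independence is used. Let $m\ge1$, let $y_0\in S,y_1,\dots,y_m\in gS$ be the geodesic from $S$ to $gS$, put $e_i=\{y_{i-1},y_i\}$, and let $h_i\supset S$ and $h_i'\supset gS$ be the half-trees of $e_i$. Let $p_i,p_i'$ be the projections onto the fixed spaces of $G_{(h_i)},G_{(h_i')}$. These compact groups commute and their product is $G_{e_i}$, so
$$p_ip_i'=p_i'p_i=P_{e_i}.$$
Put $\zeta_i=p_ig\xi$. Three observations follow.

First, $G_{(h_i')}\subset G_{(gS)}=gG_{(S)}g^{-1}$ fixes $g\xi$, so $p_i'g\xi=g\xi$ and $\zeta_i=p_ip_i'g\xi=P_{e_i}g\xi$.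

Second, $h_i\subset h_{i+1}$, because $h_i$ together with $e_i$ is connected, contains $y_i$, and avoids the open edge $e_{i+1}$. So $G_{(h_{i+1})}\subset G_{(h_i)}$, hence $p_ip_{i+1}=p_i$, and
$$P_{e_i}\zeta_{i+1}=p_i'p_ip_{i+1}g\xi=p_i'p_ig\xi=P_{e_i}g\xi=\zeta_i.\tag{2}$$

Third, $G_{(h_1)}\subset G_{(S)}$ fixes $\eta$, so $\langle g\xi,\eta\rangle=\langle g\xi,p_1\eta\rangle=\langle\zeta_1,\eta\rangle$. By (2), $\zeta_1=P_{e_1}P_{e_2}\cdots P_{e_{m-1}}\zeta_m$.

**Step 3: rewriting the product with the operators $T_s$.** We carry each $e_i$ back to $e$. Choose $k_0\in G$ with $k_0e=e_m$. Suppose $k_{j-1}e=e_{m-j+1}$, with $1\le j\le m-1$. The edge $k_{j-1}^{-1}e_{m-j}$ differs from $e$ and meets it in $k_{j-1}^{-1}y_{m-j}\in\{v,w\}$. By transitivity of the local actions it equals $s_je$ with $s_j\in A\setminus C$ if that vertex is $v$, and $s_j\in B\setminus C$ if it is $w$. Put $k_j=k_{j-1}s_j$, so $k_je=e_{m-j}$. Since $G$ preserves types and consecutive $y_i$ have different types, the $s_j$ alternate. Put $u_j=k_j^{-1}\zeta_{m-j}\in V$. Because $P_{e_{m-j}}=k_jPk_j^{-1}$, equation (2) gives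
$$u_j=Pk_j^{-1}\zeta_{m-j+1}=Ps_j^{-1}u_{j-1}=T_{s_j^{-1}}u_{j-1}.$$
The word $(s_1^{-1},\dots,s_{m-1}^{-1})$ is alternating, so $\|\zeta_1\|=\|u_{m-1}\|\le\theta_{m-1}(u_0)$, where $u_0=k_0^{-1}P_{e_m}g\xi=Pk_0^{-1}g\xi$.

**Step 4: only finitely many starting vectors.** This removes the dependence of $u_0$ on $g$. The edge $f=g^{-1}e_m$ has an end in $S$, so there are finitely many possible $f$. For each fix $t_f\in G$ with $t_ff=e$. As $k_0^{-1}gf=e$, we have $k_0^{-1}g\in Ct_f$, so $u_0=Pt_f\xi$. In total,
$$|\langle g\xi,\eta\rangle|\le\|\eta\|\,\max_f\,\theta_{m-1}(Pt_f\xi),\qquad m=d(S,gS)\ge1.\tag{3}$$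

So Theorem 1 is reduced to a statement about finitely many operators on $V$: show that $\theta_n(u)\to0$ for each fixed $u\in V$.

## 9. The gap at one vertex

For $X\in\{A,B\}$ let $Q_X$ be the projection of $V$ onto $V\ominus\mathcal H^X$. One application of $T_s$ with $s\in X\setminus C$ shrinks exactly the part of a vector transversal to $\mathcal H^X$.

**Lemma 3 (local gap).** There is $c<1$ such that for $X\in\{A,B\}$ and $s\in X\setminus C$: $T_s$ is the identity on $\mathcal H^X$, maps $V\ominus\mathcal H^X$ to itself, and $\|T_su\|\le c\|u\|$ for $u\in V\ominus\mathcal H^X$.

*Proof.* Take $X=A$; the case $X=B$ is the same. If $u\in\mathcal H^A$, then $T_su=Psu=Pu=u$. Let $P_A$ be the projection of $\mathcal H$ onto $\mathcal H^A$. Since $\mathcal H^A\subset V$ and $s\in A$, we have $P_AP=P_A$ and $P_As=P_A$, so $P_AT_su=P_Au$ for $u\in V$. Hence $P_Au=0$ implies $P_AT_su=0$, which is the second claim.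

For the third, let $N$ be the kernel of $A\to\mathrm{Sym}(E(v))$ and $\Gamma=A/N$, a finite group acting faithfully on $E(v)$. For $f\in E(v)$ we have $N\subset G_f\subset A$, and $G_f/N$ is the point stabilizer $\Gamma_f$. So $\mathcal H^N$ is a representation of $\Gamma$, it contains $\mathcal H^{G_f}$ for every $f\in E(v)$, and $\mathcal H^{G_f}$ is the fixed space of $\Gamma_f$ in it. The fixed space of $\Gamma$ in it is $\mathcal H^A$.

Let $f\ne e$ in $E(v)$. We claim $\langle\Gamma_e,\Gamma_f\rangle=\Gamma$. The normalizer of $\Gamma_e$ contains $\Gamma_e$, so by maximality it is $\Gamma_e$ or $\Gamma$. If it were $\Gamma$, all point stabilizers would coincide with $\Gamma_e$, which would then be trivial, and $\Gamma$ would be regular. So the normalizer is $\Gamma_e$. Write $f=qe$; if $\Gamma_f=q\Gamma_eq^{-1}$ equaled $\Gamma_e$, then $q\in\Gamma_e$ and $f=e$. Thus $\Gamma_f\neq\Gamma_e$. Both have the same order, so $\Gamma_f\not\subset\Gamma_e$, and maximality of $\Gamma_e$ gives the claim.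

Let $\tau$ be a non-trivial irreducible representation of $\Gamma$. A vector fixed by $\Gamma_e$ and $\Gamma_f$ is fixed by $\Gamma$, hence zero. In finite dimension, two subspaces with zero intersection satisfy $\|P^\tau_{\Gamma_f}P^\tau_{\Gamma_e}\|<1$, by compactness of the unit sphere. There are finitely many $\tau$ and $f$; let $c<1$ bound these norms, for both $A$ and $B$. The representation $\mathcal H^N\ominus\mathcal H^A$ is an orthogonal sum of non-trivial irreducibles, each preserved by the averages over $\Gamma_e$ and $\Gamma_f$. So $\|P_fu\|\le c\|u\|$ for $u\in V\ominus\mathcal H^A$. Finally, $\|T_su\|=\|s^{-1}Psu\|=\|P_{s^{-1}e}u\|\le c\|u\|$, because $s^{-1}e\in E(v)$ is different from $e$. $\square$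

For $D_5$ we can see the numbers. Let $E(v)\cong\mathbb Z/5$ with $e=0$. In the sign representation, $\Gamma_e$ has no fixed vectors. In the two-dimensional representation $\tau_k$ ($k=1,2$), where the basic rotation is rotation by $2\pi k/5$, the stabilizer of the point $j$ fixes the line obtained from the line of $0$ by rotating through $2\pi kj/5$. So the norms are $|\cos(2\pi kj/5)|$, and $c=\cos(\pi/5)$ works. The group $C$ has two orbits $\{\pm1\},\{\pm2\}$ on $E(v)\setminus\{e\}$. So there are two double cosets on each side, and on the parts $V_1,V_2$ of $V\ominus\mathcal H^A$ coming from $\tau_1,\tau_2$ the operator of the orbit $\{\pm j\}$ is multiplication by $\cos(2\pi kj/5)$ on $V_k$.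

Compare this with a $2$-transitive local action of degree $d$ at $v$. There is then one double coset in $A\setminus C$. Averaging over $A/C$ and applying $P$ gives $P_Au=\frac1d\big(u+(d-1)T_su\big)$ for $u\in V$, so $T_s=-\frac1{d-1}$ on $V\ominus\mathcal H^A$. If both local actions are $2$-transitive, there are only two alternating words of each length up to double cosets. For $D_5$ there are $2\cdot2^n$ words of length $n$, and we need decay along all of them.

## 10. Why no fixed rate works, and why weak convergence is not enough

The first thing to try is a fixed rate: find $n$ and $c'<1$ with $\|T_{s_n}\cdots T_{s_1}\|\le c'$ on $V$ for all alternating words of length $n$. This would follow if $\mathcal H^A$ and $\mathcal H^B$ made a positive angle. We know only $\mathcal H^A\cap\mathcal H^B=0$, and in infinite dimension the angle can be zero. It really can be zero here, for every $G$ as in Theorem 1, as the following example shows.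

Fix a base vertex $x_0$ and let $\phi_x\in\ell^2(\text{edges})$ be the indicator of the edges of $[x_0,x]$. Then $\|\phi_x-\phi_y\|^2=d(x,y)$. So for $t>0$
$$e^{-td(x,y)}=e^{-t\|\phi_x\|^2}e^{-t\|\phi_y\|^2}e^{2t\langle\phi_x,\phi_y\rangle}$$
is a positive definite kernel: the last factor is a power series with positive coefficients in a positive definite kernel, and products of positive definite kernels are positive definite. Hence there is a Hilbert space $\mathcal H_t$ spanned by vectors $\varepsilon_x$ with $\langle\varepsilon_x,\varepsilon_y\rangle=e^{-td(x,y)}$, on which $G$ acts by $g\varepsilon_x=\varepsilon_{gx}$; it acts continuously, since stabilizers are open. The coefficients $e^{-td(gx,y)}$ vanish at infinity, hence so do all coefficients. An invariant vector has a constant coefficient, so it is zero, because $G$ is not compact. Thus $\mathcal H=\bigoplus_{n\ge1}\mathcal H_{1/n}$ has no non-zero invariant vectors. The unit vector $\varepsilon_v\in\mathcal H_{1/n}$ is fixed by $A$, so $T_s\varepsilon_v=\varepsilon_v$ for $s\in A\setminus C$. For $s\in B\setminus C$ we have $d(v,sv)=2$, so $\|T_s\varepsilon_v-\varepsilon_v\|\le\|\varepsilon_{sv}-\varepsilon_v\|=(2-2e^{-2/n})^{1/2}$.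 Since the $T_s$ are contractions, every alternating product of length $l$ moves $\varepsilon_v$ by at most $l\,(2-2e^{-2/n})^{1/2}$, which tends to $0$ as $n\to\infty$. So every alternating product has norm exactly $1$.

The second thing to try is to work along one infinite word $s_1,s_2,\dots$, with $u_n=T_{s_n}u_{n-1}$. The norms decrease, so by Lemma 3 the transversal parts tend to $0$ and $u_n$ gets close to $\mathcal H^A$ and to $\mathcal H^B$. Every weak limit point lies in $\mathcal H^A\cap\mathcal H^B=0$, and so $u_n\to0$ weakly. But (3) requires decay uniformly over exponentially many words. We want to extract, from longer and longer bad words, an infinite bad word, and for this badness must pass to initial segments. The norm $\|T_{s_n}\cdots T_{s_1}u\|$ has this monotonicity; a coefficient $\langle T_{s_n}\cdots T_{s_1}u,\eta\rangle$ need not have it. So we need convergence in norm along each infinite word, for arbitrary words, without any rate.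

## 11. Strong convergence along every word

Here is the point that gets us through. To show that $(u_n)$ is Cauchy one would like to sum the steps $u_i-u_{i-1}$. With $X_i\in\{A,B\}$ such that $s_i\in X_i\setminus C$, the step has size at most $2\delta_i$, where $\delta_i=\|Q_{X_i}u_{i-1}\|$. We know that $\sum\delta_i^2$ converges, not that $\sum\delta_i$ does. However, the step lies entirely in $V\ominus\mathcal H^{X_i}$. When we pair it with a later vector $u_{2j}$, only the small transversal part of $u_{2j}$ counts. If $j$ is a time at which this transversal part is smaller than at all earlier times, the product is bounded by a square $\delta^2$, and squares are summable.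

**Lemma 4 (strong convergence).** Let $s_1,s_2,\dots$ be an infinite alternating word, $u_0\in V$, and $u_n=T_{s_n}u_{n-1}$. Then $\|u_n\|\to0$.

*Proof.* Let $X_n$ and $\delta_n$ be as above.

**Step 1: the loss of norm and the size of a step.** Decompose $u_{n-1}=a+b$ with $a\in\mathcal H^{X_n}$ and $b=Q_{X_n}u_{n-1}$. By Lemma 3, $u_n=a+T_{s_n}b$ with $T_{s_n}b\in V\ominus\mathcal H^{X_n}$ and $\|T_{s_n}b\|\le c\delta_n$. Therefore
$$\|u_{n-1}\|^2-\|u_n\|^2\ge(1-c^2)\,\delta_n^2,\tag{4}$$
$$u_n-u_{n-1}=Q_{X_n}(T_{s_n}-1)Q_{X_n}u_{n-1},\qquad\|(T_{s_n}-1)Q_{X_n}u_{n-1}\|\le2\delta_n.\tag{5}$$

**Step 2: controlling both transversal parts at once.** By definition $\|Q_{X_{n+1}}u_n\|=\delta_{n+1}$. For the other group, (5) gives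
$$\|Q_{X_{n+2}}u_n\|\le\|Q_{X_{n+2}}u_{n+1}\|+\|u_{n+1}-u_n\|\le\delta_{n+2}+2\delta_{n+1}.$$
Put $m_j=\max(\delta_{2j+1},\delta_{2j+2})$. Since $\{X_{2j+1},X_{2j+2}\}=\{A,B\}$,
$$\max\big(\|Q_Au_{2j}\|,\|Q_Bu_{2j}\|\big)\le3m_j.\tag{6}$$
Adding (4) for $n=2k+1$ and $n=2k+2$,
$$(1-c^2)\,m_k^2\le\|u_{2k}\|^2-\|u_{2k+2}\|^2.\tag{7}$$
Summing over $k$ we get $\sum m_k^2<\infty$, so $m_k\to0$.

**Step 3: record times.** If some $m_j=0$, then by (6) $u_{2j}\in\mathcal H^A\cap\mathcal H^B=0$, and all later $u_n$ vanish. Otherwise all $m_k>0$, and we let $J=\{j:m_j\le m_k\text{ for all }k<j\}$. It is infinite: given $j_0$, the first $j>j_0$ with $m_j\le\min_{k\le j_0}m_k$ exists because $m_k\to0$, and it belongs to $J$, since the $m_k$ with $j_0<k<j$ exceed that minimum.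

**Step 4: the Cauchy estimate.** Let $j\in J$ and $l<j$. Sum (5), move one $Q_{X_i}$ to the other side of the inner product, and use (6):
$$|\langle u_{2j}-u_{2l},u_{2j}\rangle|\le\sum_{i=2l+1}^{2j}\big|\langle(T_{s_i}-1)Q_{X_i}u_{i-1},\,Q_{X_i}u_{2j}\rangle\big|\le\sum_{i=2l+1}^{2j}2\delta_i\cdot3m_j\le12\sum_{k=l}^{j-1}m_k^2.$$
In the last inequality the indices $i=2k+1,2k+2$ are grouped; there $\delta_i\le m_k$, and $m_j\le m_k$ because $j\in J$. By (7) the right side is at most $\frac{12}{1-c^2}\big(\|u_{2l}\|^2-\|u_{2j}\|^2\big)$. Expanding squares,
$$\|u_{2j}-u_{2l}\|^2=\|u_{2l}\|^2-\|u_{2j}\|^2+2\,\mathrm{Re}\langle u_{2j}-u_{2l},u_{2j}\rangle\le\Big(1+\frac{24}{1-c^2}\Big)\big(\|u_{2l}\|^2-\|u_{2j}\|^2\big).$$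

**Step 5: conclusion.** The sequence $\|u_n\|^2$ is non-increasing and so converges. Hence $(u_{2j})_{j\in J}$ is Cauchy; let $u$ be its limit. By (6) and $m_j\to0$, $Q_Au=Q_Bu=0$, so $u\in\mathcal H^A\cap\mathcal H^B=0$. As the norms are non-increasing, $\|u_n\|\to0$. $\square$

**Lemma 5 (uniformity).** For each $u\in V$, $\theta_n(u)\to0$.

*Proof.* Since $T_s$ depends only on one of finitely many double cosets, regard words as words in double cosets; there are finitely many of each length, so the supremum is a maximum. As the $T_s$ are contractions, $\theta_n(u)$ is non-increasing in $n$. If it does not tend to $0$, there is $\varepsilon>0$ such that for every $n$ some word of length $n$ satisfies $\|T_{s_n}\cdots T_{s_1}u\|\ge\varepsilon$. The set of words with this property is closed under passing to initial segments $(s_1,\dots,s_k)$, again because the $T_s$ are contractions. By König's lemma there is an infinite alternating word all of whose initial segments have the property, against Lemma 4. $\square$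

*Proof of Theorem 1.* In (3) the maximum runs over finitely many vectors $Pt_f\xi\in V$, which depend on $\xi$ and $S$ only. By Lemma 5 the right side tends to $0$ as $m\to\infty$, and by Step 1 of Section 8 this is enough. $\square$

With Section 7 this proves Theorem 2. In particular $U(D_5)^+$ on $T_5$, and $U(D_p)^+$ on $T_p$ for every prime $p\ge5$, satisfy all hypotheses of the Question and have the Howe–Moore property, but are not $2$-transitive on the boundary.

## 12. From compactness of open subgroups to primitive local actions

We now prove Theorem 3. By Proposition 1, the Howe–Moore property implies that every proper open subgroup is compact. So for (a) let $G$ be non-compact, acting as in Theorem 3, and assume that every proper open subgroup of $G$ is compact. We use two consequences constantly. A proper open subgroup of finite index cannot exist, since it would be compact and so would $G$. And vertex stabilizers are compact and open. Let $Q=G\backslash T$ be the quotient graph, whose vertices and edges are the orbits of vertices and edges. It is connected, and has no loops because types are preserved.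

**Step 1: $Q$ is a tree.** We show that removing any edge disconnects $Q$. Suppose instead that for some edge $e=\{x,y\}$ of $T$ the graph $Q$ minus the edge $Ge$ is connected. For vertices $a,b$ of $T$ let $n(a,b)\in\mathbb Z/2$ be the number modulo $2$ of edges of $Ge$ on $[a,b]$. Any path from $a$ to $b$ crosses each edge of $[a,b]$ an odd number of times and every other edge an even number of times, so $n(a,b)$ can be computed on any path. Hence $n(a,b)+n(b,b')=n(a,b')$, and $n(ga,gb)=n(a,b)$. Put $\varphi(g)=n(a,ga)$. It does not depend on $a$, because $n(b,gb)=n(b,a)+n(a,ga)+n(ga,gb)$. It is a homomorphism, because $n(a,gha)=n(a,ga)+n(ga,gha)$. Choosing $a$ fixed by $g$, we see that vertex stabilizers lie in the kernel, which is therefore open. Finally, a path in $Q$ from the image of $y$ to the image of $x$ avoiding $Ge$ lifts, edge by edge, to a path in $T$ from $y$ to some $gx$ without edges of $Ge$; preceding it by $e$ we get $\varphi(g)=n(x,gx)=1$. So the kernel of $\varphi$ is an open subgroup of index $2$, a contradiction.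

**Step 2: a lift of $Q$.** We want one representative of each orbit, arranged in a subtree. Lift a root of $Q$ to a vertex of $T$ and then, going outward, lift each edge of $Q$ at an already lifted vertex; this is possible because every edge orbit at the image of $x$ has a representative at $x$. The result is a subtree $\tilde Q\subset T$ containing exactly one representative of each orbit of vertices and of edges. For $x\in\tilde Q$,
$$E(x)=G_x\cdot\{\text{edges of }\tilde Q\text{ at }x\}.\tag{8}$$
Indeed, if $f\in E(x)$, write $f=gf'$ with $f'\in\tilde Q$. Then $x=gx'$ for an end $x'$ of $f'$. Both $x,x'$ are in $\tilde Q$ and in one orbit, so $x'=x$ and $g\in G_x$.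

**Step 3: compact subgroups attached to the sides of an edge.** Let $e$ be an edge of $\tilde Q$ and $Y$ one of the two components of $\tilde Q$ minus the open edge $e$. Let $X_Y\supset Y$ be the component of $T$ minus all open edges of $Ge$ that contains $Y$, and let $G_Y$ be the stabilizer of $X_Y$. We claim
$$G_Y=\langle G_x:x\in Y\rangle,\qquad G=\langle G_x:x\in\tilde Q\rangle.\tag{9}$$
Put $H=\langle G_x:x\in Y\rangle$. If $g\in G_x$ with $x\in Y$, then $gY$ and $Y$ meet in $x$. So for a product $g_1\cdots g_r$ of such elements, consecutive members of $Y,g_1Y,g_1g_2Y,\dots$ meet, and $HY$ is connected. It has no edge in $Ge$, so $HY\subset X_Y$. Let $ky\in HY$ be a vertex ($k\in H$, $y\in Y$) and $f$ an edge at $ky$ not in $Ge$. By (8), $k^{-1}f=gf'$ with $g\in G_y$ and $f'$ an edge of $\tilde Q$ at $y$. As $f'\notin Ge$, $f'$ is an edge of $Y$, so $f\in HY$. Thus $HY$ is closed under adjacency in $X_Y$, and $HY=X_Y$. In particular $H\subset G_Y$. Conversely let $a\in G_Y$ and $x\in Y$. Then $ax=a'x'$ with $a'\in H$, $x'\in Y$; as before $x'=x$, so $a\in a'G_x\subset H$. The second equality in (9) is the same argument with no edge removed.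

The group $G_Y$ is open, since it contains vertex stabilizers. It is not $G$, because $X_Y$ does not contain $e$ and the action is minimal. Hence $G_Y$ is compact.

**Step 4: an element contained in no compact subgroup.** Let $Y,Y'$ be the two sides of $e$. Collapse each component of $T$ minus the open edges of $Ge$ to a point. The result is a tree $T_e$ with edge set $Ge$, on which $G$ acts edge-transitively. There are no inversions, because an element preserving an edge of $Ge$ fixes its ends in $T$. The edge $e$ of $T_e$ has stabilizer $G_e$, and its ends $X_Y,X_{Y'}$ have stabilizers $G_Y,G_{Y'}$. By (9), $G=\langle G_Y,G_{Y'}\rangle$. If $G_Y=G_e$, then $G_Y\subset G_{Y'}$ and $G=G_{Y'}$ would be compact. So $G_Y\neq G_e$, and likewise $G_{Y'}\ne G_e$. Take $a\in G_Y\setminus G_e$ and $b\in G_{Y'}\setminus G_e$. By Lemma 1 applied to $T_e$, the edges $(ab)^ke$ are pairwise distinct. A compact subgroup of $G$ has finite orbits on $Ge$, because $G_e$ is open. So $ab$ lies in no compact subgroup of $G$.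

**Step 5: $Q$ is finite.** Otherwise the infinite, locally finite tree $\tilde Q$ contains a ray $x_0,x_1,\dots$. Let $Y_i$ be the side of $\{x_i,x_{i+1}\}$ in $\tilde Q$ containing $x_0$. The $Y_i$ increase, and their union is $\tilde Q$, since a vertex whose projection to the ray is $x_k$ lies in $Y_i$ for $i\ge k$. By (9) the compact groups $G_{Y_i}$ increase, and their union is a subgroup containing all $G_x$, $x\in\tilde Q$, that is, $G$. So every element of $G$ lies in a compact subgroup, against Step 4.

**Step 6: $Q$ has exactly one edge.** It has at least one since $T$ does. Suppose the finite tree $\tilde Q$ has at least two edges. Let $z$ be a leaf of $\tilde Q$ and let $Y$ be $\tilde Q$ without $z$ and without the open edge at $z$; this is one side of that edge. The compact group $G_Y$ acts type-preservingly on the tree $X_Y$, so it fixes a vertex $u\in X_Y$. For $y\in Y$ the group $G_y$ lies in $G_Y$, so it fixes $y$ and $u$ and hence $[y,u]$ pointwise. Let $z'\neq z$ be another leaf of $\tilde Q$. By (8), $G_{z'}$ is transitive on $E(z')$, which has at least $3$ elements, so it fixes no edge at $z'$; therefore $u=z'$. As this holds for every leaf $z'\ne z$, there are exactly two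 leaves $z,z'$, and $\tilde Q$ is a path from $z$ to $z'$. Let $y$ be an interior vertex of it. Then $G_y$ fixes $u=z'$. Exchanging the roles of the two leaves, $G_y$ also fixes $z$. So $G_y$ fixes both edges of $\tilde Q$ at $y$, and (8) gives $|E(y)|=2$, a contradiction.

Hence $G$ is edge-transitive. Let $e=\{v,w\}$ be the edge of $\tilde Q$ and put $A=G_v$, $B=G_w$, $C=G_e$. By (8), $A$ is transitive on $E(v)$ and $B$ on $E(w)$, so $[A:C],[B:C]\ge3$, and by Lemma 2 $G=\langle A,B\rangle$. Every vertex is in the orbit of $v$ or $w$, so it remains to study the local actions at these two.

**Step 7: $G=A*_CB$.** This will let us define homomorphisms on $G$. The natural map $A*_CB\to G$ is surjective. Every element of $A*_CB$ is in the image of $C$ or is a product of an alternating word in $A\setminus C$ and $B\setminus C$, of length $\ge1$: merge neighbors in the same factor, and absorb factors in $C$. By Lemma 1 an element of the second kind acts on $T$ moving $e$, so it is not in the kernel. On $C$ the map is the inclusion. So the kernel is trivial.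

**Step 8: the local actions are primitive.** If the local action at $v$ is not primitive, there is a subgroup $A'$ with $C<A'<A$, both inclusions strict: the point stabilizer of $e$ is the image of $C$, and $C$ contains the kernel of the local action, so intermediate subgroups lift. Put $O=\langle A',B\rangle$, an open subgroup. We claim $O\cap A=A'$. Let $g\in O\cap A$. As in Step 7, $g$ is in $C$ or is a product of an alternating word $x_1,\dots,x_n$ with terms in $A'\setminus C$ and $B\setminus C$. If $n\ge2$, then by Lemma 1 $ge$ has no vertex in common with $e$; but $gv=v$, a contradiction. So $g\in A'$ or $g\in B\cap A=C\subset A'$. Hence $O\cap A=A'\neq A$ and $O\ne G$. Take $a'\in A'\setminus C$ and $b\in B\setminus C$. By Lemma 1 the edges $(a'b)^ke$ are pairwise distinct, so $a'b\in O$ lies in no compact subgroup, and $O$ is not compact. This contradicts the hypothesis. The same argument works at $w$.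

**Step 9: the local actions are not regular.** Suppose the local action at $v$ is regular. Then $C$ acts trivially on $E(v)$, so $C$ is the kernel of the local action and is normal in $A$. The maps $A\to A/C$ and $B\to1$ agree on $C$, so by Step 7 they define a surjection $G\to A/C$ onto a finite group of order at least $3$. Its kernel contains $B$, hence is a proper open subgroup of finite index, which cannot exist. The same argument works at $w$. This proves (a). $\square$

*Proof of (b).* The implication (i)⇒(ii) is Proposition 1, (ii)⇒(iii) is part (a), and (iii)⇒(i) is Theorem 1. $\square$

*Proof of the last statement.* Let $F\le\mathrm{Sym}(d)$, $d\ge3$, be transitive and generated by its point stabilizers. Then $F$ is not regular, since otherwise $F$ would be trivial and not transitive. Steps 1, 2, 3 and 5 of Section 7 use only that $F$ is transitive and that $F^+=F$, which is now a hypothesis. They show that $U(F)^+$ is the type-preserving subgroup of $U(F)$, that it is closed, non-compact, minimal, edge-transitive and edge-independent, and that its local actions are isomorphic to $F$. So (b) applies, and condition (iii) says precisely that $F$ is primitive. $\square$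

Here is an imprimitive example. On the six points $1,1',2,2',3,3'$ let $F$ be the group of order $48$ of all permutations preserving the partition into the blocks $\{1,1'\},\{2,2'\},\{3,3'\}$. It is transitive. It is generated by its point stabilizers: the stabilizer of $1$ contains $(2\,2')$, $(3\,3')$ and $(2\,3)(2'\,3')$, the stabilizer of $2$ contains $(1\,1')$ and $(1\,3)(1'\,3')$, and these elements generate $F$. It is not primitive, since the stabilizer of $1$, of order $8$, is properly contained in the stabilizer of the block $\{1,1'\}$, of order $16$. So $U(F)^+$ on $T_6$ does not have the Howe–Moore property. The group $O=\langle A',B\rangle$ of Step 8, with $A'$ the stabilizer in $G_v$ of the block of two edges at $v$ containing $e$, is a proper open subgroup that is not compact, and the coefficient $1_O$ of $\ell^2(G/O)$ when $[G:O]=\infty$, or $1_O-\frac1n$ when $[G:O]=n<\infty$, does not vanish at infinity.
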